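\title{Minimal free resolutions with no DG module structure over Koszul complexes on parameters}

\begin{abstract}
Let $M$ be a nonzero module of finite length and finite projective dimension over a local ring $R$ of dimension $d$, and let $F$ be its minimal free resolution. We determine whether $F$ is always a DG module over the Koszul complex on some system of parameters that annihilates $M$, for instance on high powers of a given one. For $d\le 2$ every such system of parameters works. For $d\ge 3$ the answer is negative over every regular local ring: if $\operatorname{rank}F_0\ge 2$ and $\operatorname{rank}F_1=\operatorname{rank}F_0+d-1$, then no system of parameters works, and cokernels of banded matrices have these Betti numbers.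
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(R,\mathfrak m,k)$ is a commutative noetherian local ring of Krull dimension $d$, and $M$ is a nonzero $R$-module of finite length and finite projective dimension. Let $F$ be a minimal free resolution of $M$: a bounded complex of finite free $R$-modules with $F_{<0}=0$, $\mathrm H_0(F)\cong M$, $\mathrm H_i(F)=0$ for $i\ne0$, and $\partial(F)\subseteq\mathfrak mF$. We write $\beta_i=\operatorname{rank}F_i$ for the Betti numbers of $M$.

For a sequence $\boldsymbol x=x_1,\dots,x_c$ in $R$, the Koszul complex $K(\boldsymbol x)$ is the exterior algebra on a free module with basis $\xi_1,\dots,\xi_c$ in degree $1$, with the differential determined by $\partial\xi_i=x_i$ and the Leibniz rule. A \emph{DG $K(\boldsymbol x)$-module structure} on $F$ is an associative, unital, degree-preserving action $K(\boldsymbol x)\otimes_RF\to F$ that satisfies $\partial(af)=\partial(a)f+(-1)^{|a|}a\,\partial f$ and restricts in degree $0$ of $K(\boldsymbol x)$ to the given $R$-module structure of $F$. Such a structure is the same as a family of $R$-linear maps $e_1,\dots,e_c\colon F\to F$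 of degree $1$ with
\begin{equation}\label{eq:rel}
\partial e_i+e_i\partial=x_i,\qquad e_ie_j+e_je_i=0,\qquad e_i^2=0 ,
\end{equation}
where $e_i$ is the action of $\xi_i$. Indeed, the last two relations are the defining relations of the exterior algebra and the first is the Leibniz rule for $\xi_i$. The rule passes to products, because $\partial(abf)=\partial(a)bf+(-1)^{|a|}a\bigl(\partial(b)f+(-1)^{|b|}b\,\partial f\bigr)$ when it holds for $a$ and $b$.

The first relation says that $e_i$ is a null-homotopy for multiplication by $x_i$. It forces $x_iM=0$, and conversely it has a solution as soon as $x_iM=0$. The content of \eqref{eq:rel} is that the homotopies can be chosen to satisfy the relations of an exterior algebra exactly.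

Let $\boldsymbol x=x_1,\dots,x_d$ be a system of parameters with $\boldsymbol xM=0$. Buchsbaum and Eisenbud conjectured that $F$ always admits a DG $K(\boldsymbol x)$-module structure. Avramov found an obstruction to the existence of such a structure and gave examples where it is nonzero, so the conjecture fails in general. However, this obstruction vanishes when $\boldsymbol x$ lies in $\mathfrak m\operatorname{ann}_R(M)$. The problem of existence for special choices of $\boldsymbol x$, in particular for high powers, is posed by Avramov, Iyengar and Neeman \cite{AIN}. It consists of two questions.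
\begin{itemize}
\item[(Q1)] Is there, for all $R$, $M$, $F$, a system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$ such that $F$ admits a DG $K(\boldsymbol x)$-module structure?
\item[(Q2)] Given a system of parameters $x_1,\dots,x_d$ in $\operatorname{ann}_R(M)$, is there an $s$ such that $F$ admits a DG $K(x_1^s,\dots,x_d^s)$-module structure?
\end{itemize}

There are reasons to guess that the answer is yes. Passing to powers can only help: if the $e_i$ work for the $x_i$, then the $x_i^{s-1}e_i$ work for the $x_i^s$. For $s\ge2$ the powers lie in $\mathfrak m\operatorname{ann}_R(M)$, where Avramov's obstruction vanishes. For a single element $y\in\operatorname{ann}_R(M)$ the square $y^2$ always works (Proposition~\ref{prop:one}). Nevertheless, both answers are negative as soon as $d\ge3$.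

\begin{theorem}\label{thm:answer}
\begin{itemize}
\item[(a)] Let $R$ be a regular local ring of dimension $d\ge3$. There is a nonzero $R$-module $M$ of finite length whose minimal free resolution admits no DG $K(\boldsymbol x)$-module structure for any system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$. In particular, no powers $x_1^s,\dots,x_d^s$ of a system of parameters in $\operatorname{ann}_R(M)$ give such a structure.
\item[(b)] If $d\le2$, then for all $R$, $M$, $F$ as above, $F$ admits a DG $K(\boldsymbol x)$-module structure for every system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.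
\end{itemize}
\end{theorem}

Part (a) comes from a criterion that involves only two Betti numbers and the following property of the ring.
\begin{itemize}
\item[(P)] $R$ is a Cohen--Macaulay local domain of dimension $d\ge3$, and every finitely generated reflexive $R$-module of rank one has depth at least $3$.
\end{itemize}
Every Cohen--Macaulay factorial local ring of dimension at least $3$ satisfies (P), and so does in particular every regular local ring of dimension at least $3$ (Lemma~\ref{lem:reflexive}).

\begin{theorem}\label{thm:main}
Let $R$ satisfy \textup{(P)}, and let $M\neq0$ have finite length and finite projective dimension, with $\beta_0\ge2$ and $\beta_1=\beta_0+d-1$. Then $F$ admits no DG $K(\boldsymbol x)$-module structure, for any system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.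
\end{theorem}

Section~\ref{sec:exist} treats the cases where a structure exists, and Section~\ref{sec:banded} constructs modules with the Betti numbers of Theorem~\ref{thm:main}. Section~\ref{sec:small} shows the method on two small matrices, one in dimension $2$, where it breaks down, and one in dimension $3$, where it succeeds. The general proof is in Section~\ref{sec:proof}. Section~\ref{sec:complements} contains a complete answer over factorial rings when $\beta_1=\beta_0+d-1$, an extension by base change, and a dual version.

\section{Standard facts}\label{sec:facts}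

The \emph{depth} of a nonzero finitely generated $R$-module $X$ is the length of a maximal $X$-regular sequence in $\mathfrak m$. It is at most $d$, and it is $0$ if $X$ has a nonzero submodule of finite length. The ring $R$ is \emph{Cohen--Macaulay} if $\operatorname{depth}R=d$. A \emph{system of parameters} is a sequence of $d$ elements generating an $\mathfrak m$-primary ideal. Regular local rings are Cohen--Macaulay and factorial, and over them finitely generated modules have finite projective dimension. We write $X^*=\operatorname{Hom}_R(X,R)$.
\begin{itemize}
\item[(F1)] (Auslander--Buchsbaum formula.) If $X\neq0$ is finitely generated of finite projective dimension, then $\operatorname{pd}X+\operatorname{depth}X=\operatorname{depth}R$. Thus $\operatorname{pd}M=\operatorname{depth}R$; if $R$ is Cohen--Macaulay, then $F_d\ne0$ and $F_{>d}=0$.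
\item[(F2)] If $X$ has finite length, then $\operatorname{Ext}^i_R(X,R)=0$ for $i<\operatorname{depth}R$.
\item[(F3)] If $R$ is Cohen--Macaulay, then every system of parameters $\boldsymbol x$ is a regular sequence, and $K(\boldsymbol x)$ is a minimal free resolution of $R/(\boldsymbol x)$.
\item[(F4)] A homomorphism of modules lifts to a chain map of free resolutions, uniquely up to homotopy, and minimal free resolutions are unique up to isomorphism. Hence for $y\in\operatorname{ann}_R(M)$ there is a map $\sigma$ of degree $1$ on $F$ with $\partial\sigma+\sigma\partial=y$; we call it a \emph{homotopy for $y$}.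
\item[(F5)] For $\boldsymbol x=x_1,\dots,x_d$ and an $R$-module $L$, the Koszul cochain complex is $C^\bullet(L)=\operatorname{Hom}_R(K(\boldsymbol x),L)$, with cohomology $H^\bullet(\boldsymbol x;L)$. In low degrees its differential $\delta$ is
\[
l\mapsto(x_il)_i,\qquad (l_i)_i\mapsto(x_il_j-x_jl_i)_{i<j},\qquad (l_{ij})_{i<j}\mapsto(x_il_{jk}-x_jl_{ik}+x_kl_{ij})_{i<j<k}.
\]
If $(\boldsymbol x)$ is $\mathfrak m$-primary and $L\ne0$ is finitely generated, then $H^p(\boldsymbol x;L)=0$ for $p<\operatorname{depth}L$; see \cite[Thm.~1.6.17]{BH}.
\end{itemize}

Let $R$ be a domain with fraction field $Q$, and write $X_Q=X\otimes_RQ$. The \emph{rank} of a finitely generated module $X$ is $\dim_QX_Q$; it equals the rank of $X^*$. The module $X$ is \emph{reflexive} if the canonical map $\omega_X\colon X\to X^{**}$ is bijective.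

\begin{lemma}\label{lem:reflexive}
Let $R$ be a local domain.
\begin{itemize}
\item[(a)] If $T$ is finitely generated, then $T^*$ is reflexive.
\item[(b)] If $R$ is factorial, then every finitely generated reflexive module of rank one is free. Hence a Cohen--Macaulay factorial local ring of dimension at least $3$ satisfies \textup{(P)}.
\end{itemize}
\end{lemma}

\begin{proof}
(a) One has $(\omega_T)^*\circ\omega_{T^*}=1$, so $\omega_{T^*}$ is split injective. Its cokernel is isomorphic to a direct summand of the torsion-free module $T^{***}$ and has rank $0$, so it is zero.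

(b) Let $X$ be reflexive of rank one. The module $X^*$ is torsion-free of rank one, hence isomorphic to a nonzero ideal $I$. Dividing by a greatest common divisor of its generators, we may assume that only units divide all elements of $I$. Then $X\cong I^*=\{q\in Q: qI\subseteq R\}$. If $q=r/r'$ is in lowest terms and $qI\subseteq R$, then $r'$ divides every element of $I$, so $r'$ is a unit. Thus $X\cong R$, which has depth $d$ when $R$ is Cohen--Macaulay.
\end{proof}

\section{Cases where a structure exists}\label{sec:exist}

Let $e,e'$ be homotopies for $x,x'\in\operatorname{ann}_R(M)$. Moving $\partial$ to the right twice gives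
\begin{equation}\label{eq:two}
\partial ee'=(x-e\partial)e'=xe'-e(x'-e'\partial)=xe'-x'e+ee'\partial .
\end{equation}
So the maps $ee'+e'e$ and $e^2$, which \eqref{eq:rel} requires to vanish, are maps $c$ of degree $2$ with $\partial c=c\,\partial$. In a short complex there is no room for such maps.

\begin{proof}[Proof of Theorem~\ref{thm:answer}\textup{(b)}]
By (F1), $F_i=0$ for $i>2$. Choose homotopies $e_i$ for $x_i$ by (F4), and let $c$ be $e_ie_j+e_je_i$ or $e_i^2$. The only component of $c$ that can be nonzero is $F_0\to F_2$. On $F_0$ we have $\partial c=c\,\partial=0$, and $\partial\colon F_2\to F_1$ is injective because $F_3=0$ and $\mathrm H_2(F)=0$. Hence $c=0$, and \eqref{eq:rel} holds.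
\end{proof}

For one element the only further relation is $e^2=0$, and it can be arranged in any dimension at the cost of squaring the element.

\begin{proposition}\label{prop:one}
For all $R$, $M$, $F$ as in the introduction and every $y\in\operatorname{ann}_R(M)$, the complex $F$ admits a DG $K(y^2)$-module structure.
\end{proposition}

\begin{proof}
Let $\sigma$ be a homotopy for $y$. By \eqref{eq:two}, $\sigma^2\partial=\partial\sigma^2$, so $\partial\sigma^2\partial=0$. Put $\tau=\sigma\partial\sigma$, a map of degree $1$. Then $\tau^2=\sigma(\partial\sigma^2\partial)\sigma=0$. Moreover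
\[
\partial\tau=\partial(y-\partial\sigma)\sigma=y\,\partial\sigma,\qquad \tau\partial=\sigma(y-\sigma\partial)\partial=y\,\sigma\partial ,
\]
so $\partial\tau+\tau\partial=y^2$.
\end{proof}

\begin{lemma}\label{lem:change}
Let $e_1,\dots,e_c$ satisfy \eqref{eq:rel} for $x_1,\dots,x_c$. Then any two $R$-linear combinations of the $e_j$ anticommute and have square zero, and $\sum_jr_je_j$ is a homotopy for $\sum_jr_jx_j$. Hence $F$ admits a DG $K(\boldsymbol y)$-module structure for every finite sequence $\boldsymbol y$ in the ideal $(\boldsymbol x)$.
\end{lemma}

\begin{proof}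
For $u=\sum r_je_j$ and $u'=\sum r'_le_l$ we have $uu'+u'u=\sum_{j,l}r_jr_l'(e_je_l+e_le_j)=0$ and $u^2=\sum_jr_j^2e_j^2+\sum_{j<l}r_jr_l(e_je_l+e_le_j)=0$. The first relation in \eqref{eq:rel} is linear in the pair $(e_j,x_j)$.
\end{proof}

\begin{example}\label{ex:ci}
Let $R$ be Cohen--Macaulay, $\boldsymbol f$ a system of parameters and $M=R/(\boldsymbol f)$. Then $F\cong K(\boldsymbol f)$ by (F3) and (F4), and $K(\boldsymbol f)$ is a DG module over itself. By Lemma~\ref{lem:change}, $F$ admits a DG $K(\boldsymbol x)$-module structure for every $\boldsymbol x$ in $\operatorname{ann}_R(M)=(\boldsymbol f)$. Here $\beta_0=1$ and $\beta_1=d=\beta_0+d-1$, so the hypothesis $\beta_0\ge2$ in Theorem~\ref{thm:main} cannot be dropped.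
\end{example}

\section{Banded matrices}\label{sec:banded}

\begin{lemma}\label{lem:banded}
Let $R$ be a regular local ring of dimension $d\ge1$ with $\mathfrak m=(z_1,\dots,z_d)$, and let $n\ge1$. Let $A$ be the $n\times(n+d-1)$ matrix whose $(i,i+l-1)$ entry is $z_l$ for $1\le l\le d$ and whose other entries are $0$. Then $M=\operatorname{coker}A$ is nonzero of finite length, with $\beta_0=n$ and $\beta_1=n+d-1$.
\end{lemma}

Thus each row of $A$ contains $z_1,\dots,z_d$, shifted one place to the right of the row above. For $n=1$ the cokernel is $k$.

\begin{proof}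
\emph{Finite length.} We show that $M_{\mathfrak p}=0$ for every prime $\mathfrak p\ne\mathfrak m$. Let $j$ be minimal with $z_j\notin\mathfrak p$. The square submatrix of $A$ on the columns $j,\dots,j+n-1$ has $(i,l)$ entry $z_{j+l-i}$, where $z_t=0$ for $t\notin[1,d]$. Its diagonal entries are $z_j$, and its entries with $l<i$ lie in $\mathfrak p$ by the choice of $j$. So its determinant is congruent to $z_j^n$ modulo $\mathfrak p$ and is a unit in $R_{\mathfrak p}$. Hence $A_{\mathfrak p}$ is surjective.

\emph{Betti numbers.} Let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $R^n$. Since $\operatorname{im}A\subseteq\mathfrak mR^n$, we get $\beta_0=n$ and $M\ne0$. As $R$ is regular, the classes of the elements $z_l\varepsilon_i$ form a $k$-basis of $\mathfrak mR^n/\mathfrak m^2R^n$. Column $t$ of $A$ is $\sum_{i+l-1=t}z_l\varepsilon_i$, so distinct columns involve disjoint nonempty sets of basis elements and are linearly independent modulo $\mathfrak m^2R^n$. Since $\mathfrak m\operatorname{im}A\subseteq\mathfrak m^2R^n$, they are also independent in $\operatorname{im}A/\mathfrak m\operatorname{im}A$. So they generate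 $\operatorname{im}A$ minimally, and $\beta_1=n+d-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}\textup{(a)}, given Theorem~\ref{thm:main}]
The ring $R$ satisfies (P) by Lemma~\ref{lem:reflexive}. Take $M$ as in Lemma~\ref{lem:banded} with $n\ge2$; it has finite projective dimension because $R$ is regular. Apply Theorem~\ref{thm:main}, and note that powers of a system of parameters in $\operatorname{ann}_R(M)$ form again such a system.
\end{proof}

\section{The method in dimensions two and three}\label{sec:small}

Minimality of $F$ forbids a contracting homotopy defined over $R$. It even forbids one that works on a single element.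

\begin{lemma}\label{lem:nosection}
If $h\colon F_0\to F_1$ is $R$-linear and $v\in F_0$ satisfies $\partial h(v)=v$, then $v=0$.
\end{lemma}

\begin{proof}
Since $\partial(F_1)\subseteq\mathfrak mF_0$, the endomorphism $1-\partial h$ of $F_0$ is congruent to $1$ modulo $\mathfrak m$. Its determinant is a unit, so it is injective.
\end{proof}

The plan is to build such an $h$ and a nonzero $v$ from a DG $K(\boldsymbol x)$-module structure. If $R$ is a domain with fraction field $Q$, then each $e_i/x_i$ is a contracting homotopy of $F_Q$, with a denominator. Denominators cancel where these homotopies agree: if $e_1(v)/x_1=e_2(v)/x_2$ and $x_1,x_2$ is a regular sequence, then $x_2e_1(v)=x_1e_2(v)$ forces $e_1(v)\in x_1F$. We therefore study the maps that measure the disagreement,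
\[
\varphi_{ij}=x_ie_j-x_je_i .
\]
By Lemma~\ref{lem:change} the maps $e_i$ and $\varphi_{ij}$ anticommute in pairs and have square zero, and $\partial\varphi_{ij}+\varphi_{ij}\partial=x_ix_j-x_jx_i=0$; in particular $\partial\varphi_{ij}(F_0)=0$. Two identities will be used:
\begin{gather}
x_i\varphi_{jk}-x_j\varphi_{ik}+x_k\varphi_{ij}=0,\label{eq:cocycle}\\
e_1\varphi_{12}\varphi_{13}\cdots\varphi_{1d}=x_1^{d-1}e_1e_2\cdots e_d.\label{eq:top}
\end{gather}
In \eqref{eq:cocycle} the six terms cancel in pairs. In \eqref{eq:top} every term of the expansion that uses a summand $x_je_1$ contains $e_1$ twice and vanishes.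

\subsection*{Dimension two} Let $R=k[[a,b]]$ and $M=\operatorname{coker}\left(\begin{smallmatrix}a&b&0\\0&a&b\end{smallmatrix}\right)$. On bases, $\partial f_1=a\varepsilon_1$, $\partial f_2=b\varepsilon_1+a\varepsilon_2$, $\partial f_3=b\varepsilon_2$. Take $x_1=a^2$, $x_2=b^2$ and
\[
e_1\varepsilon_1=af_1,\quad e_1\varepsilon_2=af_2-bf_1,\quad e_2\varepsilon_1=bf_2-af_3,\quad e_2\varepsilon_2=bf_3 .
\]
Then $\partial e_i=x_i$ on $F_0$. These maps extend to homotopies, which form a DG module structure by the proof of Theorem~\ref{thm:answer}(b). With $w=b^2f_1-abf_2+a^2f_3$ we find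
\[
\varphi_{12}(\varepsilon_1)=a^2(bf_2-af_3)-ab^2f_1=-aw,\qquad \varphi_{12}(\varepsilon_2)=a^2bf_3-b^2(af_2-bf_1)=bw .
\]
So $\varphi_{12}=\chi\cdot w$ on $F_0$, where $\chi\colon F_0\to R$ is the linear form with $\chi(\varepsilon_1)=-a$, $\chi(\varepsilon_2)=b$. It kills $v=b\varepsilon_1+a\varepsilon_2$, and indeed $e_1v=a^2f_2$ and $e_2v=b^2f_2$: the two homotopies agree on $v$ and send it to $f_2$. The assignment $v\mapsto f_2$ does not extend to $F_0$, by Lemma~\ref{lem:nosection}. It would extend if $w$ had the form $x_1w_2-x_2w_1$. Then $e_i'=e_i-\chi w_i$ would satisfy $x_1e_2'=x_2e_1'$, so $e'_1=x_1h$ for a map $h\colon F_0\to F_1$ with $h(v)=f_2$. The coefficient $ab\notin(a^2,b^2)$ of $f_2$ in $w$ prevents this.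

\subsection*{Dimension three} Let $R=k[[a,b,c]]$ and
\[
M=\operatorname{coker}\begin{pmatrix}a&b&c&0\\0&a&b&c\end{pmatrix},
\]
the smallest case of Lemma~\ref{lem:banded} with $d\ge3$ and $n\ge2$. The $2\times2$ minors $a^2$, $ab$, $ac$, $b^2-ac$, $bc$, $c^2$ annihilate $M$ by Cramer's rule and generate $\mathfrak m^2$. So every system of parameters in $\mathfrak m^2$ annihilates $M$, and those in $\mathfrak m^3$ lie in $\mathfrak m\operatorname{ann}_R(M)$.

Suppose that $e_1,e_2,e_3$ satisfy \eqref{eq:rel} for a system of parameters $x_1,x_2,x_3$. We borrow one fact from Lemma~\ref{lem:top}: the map $e_1e_2e_3\colon F_0\to F_3$ is nonzero. Put $u=\varphi_{12}$ and $u'=\varphi_{13}$. By \eqref{eq:top} there is $g\in Q^2=(F_0)_Q$ with $uu'g\ne0$. The vectors $ug$ and $u'g$ are independent: apply $u'$, then $u$, to a relation between them. They lie in $Z=\ker(Q^4\to Q^2)$, which has dimension $2$, so they form a basis of $Z$. Complete $g$ to a basis $g,g'$ of $Q^2$ and write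
\[
ug'=\lambda\,ug+\mu\,u'g,\qquad u'g'=\nu\,ug+\rho\,u'g .
\]
Then $u^2=0$ gives $\mu=0$, and $u'^2=0$ gives $\nu=0$. Also $0=(uu'+u'u)g'=(\rho-\lambda)uu'g$, so $\rho=\lambda$. Thus $u$ and $u'$ kill $g'-\lambda g\ne0$. Rescale this vector to $v=p\varepsilon_1+q\varepsilon_2\in F_0$ with $p,q$ coprime. By \eqref{eq:cocycle}, $\varphi_{23}(v)=0$ as well.

Let $\chi(\varepsilon_1)=-q$ and $\chi(\varepsilon_2)=p$. A map $\psi\colon F_0\to F_1$ with $\psi(v)=0$ satisfies $p\,\psi(\varepsilon_1)=-q\,\psi(\varepsilon_2)$, so $\psi=\chi\cdot w$ for some $w\in F_1$, because $p,q$ are coprime. Write $\varphi_{ij}=\chi\,w_{ij}$ on $F_0$. So far this is the picture of dimension two. The new feature is the relation $x_1w_{23}-x_2w_{13}+x_3w_{12}=0$, obtained from \eqref{eq:cocycle} by canceling $\chi\neq0$. By (F3), every relation among $x_1,x_2,x_3$ is a combination of $(0,x_3,-x_2)$, $(-x_3,0,x_1)$, $(x_2,-x_1,0)$. Calling the coefficients $w_1,w_2,w_3\in F_1$, we get $w_{ij}=x_iw_j-x_jw_i$. As above, $e_1-\chi w_1=x_1h$ with $h\colon F_0\to F_1$. Then $x_1\partial h(v)=\partial e_1(v)=x_1v$, so $\partial h(v)=v$, contradicting Lemma~\ref{lem:nosection}.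

In general, three things must be supplied: the nonvanishing of $e_1\cdots e_d$, the linear algebra for $d-1$ operators, and a substitute for the form $\chi$ when $R$ is not factorial.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The relations \eqref{eq:rel} have degenerate solutions: with $\tau$ as in the proof of Proposition~\ref{prop:one}, the choice $e_1=\dots=e_d=\tau$ is a DG module structure for the sequence $y^2,\dots,y^2$, in which all products $e_ie_j$ vanish. For a system of parameters the top product survives.

\begin{lemma}\label{lem:top}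
Let $R$ be Cohen--Macaulay of dimension $d\ge1$, and let $e_1,\dots,e_d$ satisfy \eqref{eq:rel} for a system of parameters $\boldsymbol x$. Then $e_1e_2\cdots e_d\colon F_0\to F_d$ is nonzero.
\end{lemma}

\begin{proof}
Let $\alpha\colon K(\boldsymbol x)\otimes_RF_0\to F$ be the action, $\alpha(a\otimes f)=af$. It is a chain map, since $\partial(af)=\partial(a)f$ for $f\in F_0$. By (F3) its source is a free resolution of $F_0/\boldsymbol xF_0$. As $\alpha_0$ is the identity, $\alpha$ lifts the surjection $\pi\colon F_0/\boldsymbol xF_0\to M$. Under $K(\boldsymbol x)_d=R\,\xi_1\cdots\xi_d$, the component $\alpha_d$ is $e_1\cdots e_d$. The module $\ker\pi$ has finite length, so (F2) gives the vanishing of the first term in the exact sequence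
\[
\operatorname{Ext}^{d-1}_R(\ker\pi,R)\to\operatorname{Ext}^d_R(M,R)\to\operatorname{Ext}^d_R(F_0/\boldsymbol xF_0,R).
\]
The second map is therefore injective, and it is induced by $\alpha_d^*$. If $\alpha_d=0$, then $\operatorname{Ext}^d_R(M,R)=\operatorname{coker}(F_{d-1}^*\to F_d^*)$ is zero. But the image of $F_{d-1}^*$ lies in $\mathfrak mF_d^*$ by minimality, and $F_d\neq0$ by (F1). This contradicts Nakayama's lemma.
\end{proof}

The next lemma explains the hypothesis on the Betti numbers. A vector that is not killed by the top product generates a free module over an exterior algebra. If the degree-one part of this module fills all the available space, then every other vector is, up to a multiple of the first, killed by all operators.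

\begin{lemma}\label{lem:linear}
Let $W=\bigoplus_jW_j$ be a graded vector space over a field $Q$, and let $u_1,\dots,u_m$ $(m\ge1)$ be linear maps of degree $1$ on $W$ that anticommute in pairs and have square zero. Let $Z\subseteq W_1$ be a subspace with $u_i(W_0)\subseteq Z$ for all $i$, and assume that $u_1\cdots u_m$ is nonzero on $W_0$. Then $\dim Z\ge m$. If $\dim Z=m$, then $V=\bigcap_i\ker(u_i|_{W_0})$ has codimension one in $W_0$.
\end{lemma}

\begin{proof}
Choose $g\in W_0$ with $u_1\cdots u_mg\ne0$. For $I\subseteq\{1,\dots,m\}$ let $u_I$ be the product of the $u_i$, $i\in I$, in increasing order, and let $I'$ be the complement of $I$. If $|J|=|I|$ and $J\ne I$, then $J$ meets $I'$ and $u_{I'}u_J=0$, while $u_{I'}u_I=\pm u_1\cdots u_m$. Applying $u_{I'}$ to a relation shows that the vectors $u_Jg$ with $|J|$ fixed are linearly independent. The case $|J|=1$ gives $\dim Z\ge m$.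

Let $\dim Z=m$, so that $u_1g,\dots,u_mg$ is a basis of $Z$. For $g'\in W_0$ write $u_ig'=\sum_j\lambda_{ij}u_jg$. Applying $u_i$ gives $0=\sum_{j\ne i}\lambda_{ij}u_iu_jg$. The vectors $u_iu_jg$ with $j\ne i$ are, up to sign, distinct members of the independent family for $|J|=2$, so $\lambda_{ij}=0$ for $j\ne i$. For $i\ne j$,
\[
0=(u_iu_j+u_ju_i)g'=(\lambda_{jj}-\lambda_{ii})\,u_iu_jg ,
\]
so all $\lambda_{ii}$ equal one scalar $\lambda$, and $g'-\lambda g\in V$. Since $g\notin V$, we get $W_0=Qg\oplus V$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]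
Suppose that $e_1,\dots,e_d$ satisfy \eqref{eq:rel} for a system of parameters $\boldsymbol x$. Let $Q$ be the fraction field of $R$ and let $\varphi_{ij}$ be as in Section~\ref{sec:small}. By (F3) the $x_i$ are nonzero.

\emph{Step 1: where the homotopies agree.} Apply Lemma~\ref{lem:linear} to $W=F_Q$, to the $d-1$ maps $\varphi_{12},\dots,\varphi_{1d}$, and to $Z=\ker\bigl((F_1)_Q\to(F_0)_Q\bigr)$. Their product is nonzero on $F_0$ by \eqref{eq:top} and Lemma~\ref{lem:top}, because $F_d$ is torsion-free. Since $M_Q=0$, the map $(F_1)_Q\to(F_0)_Q$ is surjective and $\dim Z=\beta_1-\beta_0=d-1$. Hence $V=\bigcap_j\ker(\varphi_{1j}|_{(F_0)_Q})$ has dimension $\beta_0-1\ge1$. Put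
\[
N=F_0\cap V,\qquad T=F_0/N .
\]
Clearing denominators shows $N_Q=V$, so $N\ne0$ and $T$ has rank one. By \eqref{eq:cocycle}, $x_1\varphi_{jk}=x_j\varphi_{1k}-x_k\varphi_{1j}$, so all $\varphi_{jk}$ vanish on $N$.

\emph{Step 2: the correction.} Let $H=\operatorname{Hom}_R(F_0,F_1)$. In the notation of (F5), the restrictions of the $e_i$ to $F_0$ form a cochain $e\in C^1(H)$ with $\delta e=(\varphi_{ij})$, and a map $h$ with $e_i=x_ih$ for all $i$ is a solution of $\delta h=e$. The difficulty is that $e$ is not a cocycle. We may, however, change $e$ by maps that vanish on $N$ without losing the information needed for Lemma~\ref{lem:nosection}. These maps form the submodule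
\[
L=\operatorname{Hom}_R(T,F_1)\cong(T^*)^{\beta_1}
\]
of $H$. By Step 1, $\delta e$ lies in the subcomplex $C^\bullet(L)$ of $C^\bullet(H)$, and it is a cocycle by \eqref{eq:cocycle}. The module $T^*$ is reflexive of rank one by Lemma~\ref{lem:reflexive}(a), so $\operatorname{depth}L=\operatorname{depth}T^*\ge3$ by (P), and $H^2(\boldsymbol x;L)=0$ by (F5). Thus there is $f=(f_i)\in C^1(L)$ with $\delta f=\delta e$. Now $e-f$ is a cocycle in $C^1(H)$. The module $H$ is free and nonzero, of depth $d\geq 3$, so $H^1(\boldsymbol x;H)=0$. Hence there is $h\in H$ with $e_i-f_i=x_ih$ on $F_0$ for all $i$.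

\emph{Step 3: the contradiction.} Let $0\ne v\in N$. Then $f_1(v)=0$ and $\partial v=0$, so $x_1\partial h(v)=\partial e_1(v)=x_1v$. Since $F_0$ is torsion-free, $\partial h(v)=v$, contradicting Lemma~\ref{lem:nosection}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. That $\boldsymbol x$ is a system of parameters in a Cohen--Macaulay ring is used in Lemma~\ref{lem:top} and in (F5). Minimality of $F$ is used in Lemmas~\ref{lem:nosection} and~\ref{lem:top}. By the first part of Lemma~\ref{lem:linear}, a structure forces $\beta_1\ge\beta_0+d-1$, and the theorem concerns the case of equality. Without equality the conclusion fails: for $R$ regular and $M=k\oplus k$, the resolution is a direct sum of two copies of the DG module of Example~\ref{ex:ci}, with $\beta_0=2$ and $\beta_1=2d$. The inequality $\beta_0\ge2$ gives $N\ne0$. The depth condition in (P), and with it $d\ge3$, is needed only for $H^2(\boldsymbol x;L)=0$. In the two-dimensional example of Section~\ref{sec:small} one has $L=\chi F_1\cong F_1$, and $\varphi_{12}$ represents the nonzero class of $w$ in $H^2(\boldsymbol x;L)\cong F_1/\boldsymbol xF_1$.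
\end{remark}

\section{Classification, base change and duality}\label{sec:complements}

\begin{proposition}\label{prop:class}
Let $R$ be a Cohen--Macaulay factorial local ring of dimension $d$, and let $M\ne0$ have finite length and finite projective dimension, with $\beta_1=\beta_0+d-1$. The following are equivalent.
\begin{itemize}
\item[(a)] $F$ admits a DG $K(\boldsymbol x)$-module structure for some system of parameters $\boldsymbol x$ in $\operatorname{ann}_R(M)$.
\item[(b)] $F$ admits a DG $K(\boldsymbol x)$-module structure for every system of parameters $\boldsymbol x$ in $\operatorname{ann}_R(M)$.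
\item[(c)] $d\le2$ or $\beta_0=1$.
\end{itemize}
\end{proposition}

\begin{proof}
(b)$\Rightarrow$(a): the ideal $\operatorname{ann}_R(M)$ is $\mathfrak m$-primary, so it contains high powers of any system of parameters. (a)$\Rightarrow$(c): if $d\ge3$ and $\beta_0\ge2$, then $R$ satisfies (P) by Lemma~\ref{lem:reflexive}, and Theorem~\ref{thm:main} excludes (a). (c)$\Rightarrow$(b): for $d\le2$ use Theorem~\ref{thm:answer}(b). If $\beta_0=1$, then $\beta_1=d$ and $M\cong R/(f_1,\dots,f_d)$. The $f_i$ form a system of parameters because $M$ has finite length, so Example~\ref{ex:ci} applies.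
\end{proof}

The relations \eqref{eq:rel} survive any base change. To transport Theorem~\ref{thm:main} along a ring homomorphism, which need not be flat, we must know that $F$ remains a resolution.

\begin{lemma}\label{lem:base}
Let $(R,\mathfrak m)\to(R',\mathfrak m')$ be a local homomorphism of Cohen--Macaulay local rings of the same dimension $d$ such that $\mathfrak mR'$ is $\mathfrak m'$-primary. Then $F'=F\otimes_RR'$ is a minimal free resolution over $R'$ of $M\otimes_RR'$, which is nonzero of finite length and has the same Betti numbers as $M$.
\end{lemma}

\begin{proof}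
Let $\mathfrak p'\ne\mathfrak m'$ be a prime of $R'$ and $\mathfrak p$ its contraction. Then $\mathfrak p\neq\mathfrak m$, since otherwise $\mathfrak p'$ would contain the $\mathfrak m'$-primary ideal $\mathfrak mR'$. So $F_{\mathfrak p}$ is a bounded exact complex of free modules, hence contractible, and so is $F'_{\mathfrak p'}$. Therefore all homology modules of $F'$ have finite length.

We show that $\mathrm H_i(F')=0$ for $i>0$; this is a case of the Peskine--Szpiro acyclicity lemma. If not, let $i>0$ be maximal with $\mathrm H_i(F')\ne0$ and put $C=F'_i/\partial F'_{i+1}$. As $F'_{>d}=0$ by (F1), the complex $0\to F'_d\to\dots\to F'_i\to0$ is a free resolution of $C$. So $\operatorname{depth}C\ge d-(d-i)=i>0$ by (F1). But $C$ contains the nonzero module $\mathrm H_i(F')$ of finite length, so $\operatorname{depth}C=0$, a contradiction.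

Finally, $\mathrm H_0(F')=M\otimes_RR'$, and $\partial F'\subseteq\mathfrak mF'\subseteq\mathfrak m'F'$. So $F'$ is minimal, and $\mathrm H_0(F')\ne0$ because $F'_0\ne0$.
\end{proof}

\begin{proposition}\label{prop:base}
Let $R$ be a Cohen--Macaulay local ring of dimension $d\ge3$, and let $M\neq0$ have finite length and finite projective dimension, with $\beta_0\ge2$ and $\beta_1=\beta_0+d-1$. Assume that there is a local homomorphism $R\to R'$ such that $R'$ satisfies \textup{(P)}, $\dim R'=d$, and $\mathfrak mR'$ is primary to the maximal ideal $\mathfrak m'$ of $R'$. Then $F$ admits no DG $K(\boldsymbol x)$-module structure, for any system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.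
\end{proposition}

\begin{proof}
The radical of $\boldsymbol xR'$ contains $\mathfrak mR'$, so the image of $\boldsymbol x$ is a system of parameters of $R'$; it annihilates $M\otimes_RR'$. If the $e_i$ satisfy \eqref{eq:rel} on $F$, then the $e_i\otimes1$ satisfy \eqref{eq:rel} on $F\otimes_RR'$. By Lemma~\ref{lem:base} this contradicts Theorem~\ref{thm:main} over $R'$.
\end{proof}

\begin{example}\label{ex:nondomain}
The ring $R=k[[a,b,c,t]]/(at)$ is Cohen--Macaulay of dimension $3$ and is not a domain. Map $k[[z_1,z_2,z_3]]\to R$ by $z_1,z_2,z_3\mapsto a+t,b,c$. Since $R/(a+t,b,c)\cong k[[a]]/(a^2)$, Lemmas~\ref{lem:banded} and~\ref{lem:base} show that $M=\operatorname{coker}\left(\begin{smallmatrix}a+t&b&c&0\\0&a+t&b&c\end{smallmatrix}\right)$ has finite length and finite projective dimension over $R$, with $\beta_0=2$ and $\beta_1=4$. Proposition~\ref{prop:base} applies with $R'=R/(t)=k[[a,b,c]]$.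
\end{example}

The relations \eqref{eq:rel} are also unchanged when all products are read backwards. They therefore pass to transposes, which exchanges the two ends of the resolution.

\begin{proposition}\label{prop:dual}
Let $R$ satisfy \textup{(P)}, and let $M\neq0$ have finite length and finite projective dimension, with $\beta_d\ge2$ and $\beta_{d-1}=\beta_d+d-1$. Then $F$ admits no DG $K(\boldsymbol x)$-module structure, for any system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.
\end{proposition}

\begin{proof}
Let $G$ be the complex with $G_i=F_{d-i}^*$ and differential the transpose $\partial^*$. By (F1) it is concentrated in degrees $0,\dots,d$, with $G_0\ne0$. Its homology $\mathrm H_i(G)=\operatorname{Ext}_R^{d-i}(M,R)$ vanishes for $i>0$ by (F2), and $\partial^*G\subseteq\mathfrak mG$. So $G$ is a minimal free resolution of $M'=\operatorname{Ext}^d_R(M,R)$. This module is nonzero, is annihilated by $\boldsymbol x$ and hence has finite length, and has Betti numbers $\beta_0(M')=\beta_d\ge2$ and $\beta_1(M')=\beta_{d-1}=\beta_0(M')+d-1$. If the $e_i$ satisfy \eqref{eq:rel} on $F$, then the transposes $e_i^*$ have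 degree $1$ on $G$, and transposing \eqref{eq:rel} gives
\[
e_i^*\partial^*+\partial^*e_i^*=x_i,\qquad e_j^*e_i^*+e_i^*e_j^*=0,\qquad (e_i^*)^2=0 .
\]
This is a DG $K(\boldsymbol x)$-module structure on $G$, contradicting Theorem~\ref{thm:main} for $M'$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AIN}
Luchezar L. Avramov, Srikanth B. Iyengar, and Amnon Neeman,
\emph{Big Cohen-Macaulay modules, morphisms of perfect complexes, and intersection theorems in local algebra},
arXiv:1711.04052 (2017).

\bibitem{BH}
Bruns and Herzog,
\emph{Cohen--Macaulay Rings}.

\end{thebibliography}
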